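\title{Semilattices of spreading models of reflexive Banach spaces}

\begin{abstract}
For a Banach space $X$ let $SP_w(X)$ be the set of equivalence classes of spreading models generated by normalized weakly null sequences in $X$, ordered by domination. We construct a reflexive space $X$ for which $SP_w(X)$ consists of two incomparable elements and their least upper bound, which answers a question of Leung and Tang. More generally, a nonempty countable poset is isomorphic to $SP_w(X)$ for a reflexive $X$ if and only if it is so for some Banach space $X$, if and only if it is a join-semilattice without infinite strictly increasing sequences. The building blocks are reflexive spaces $X_\varphi$ with an unconditional basis, indexed by slowly growing functions $\varphi$, for which $SP_w(X_\varphi)$ is a single class.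
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real. Let $(y_i)$ be a normalized basic sequence in a Banach space $X$ and let $\varepsilon_n\searrow0$. Ramsey's theorem yields a subsequence $(x_i)$ of $(y_i)$ and a normalized basic sequence $(\tilde x_i)$, in some Banach space, such that for all $n\in\mathbb N$ and all $a_1,\dots,a_n\in[-1,1]$,
\begin{equation}\label{eq:sm}
\Big|\,\Big\|\sum_{i=1}^na_ix_{k_i}\Big\|-\Big\|\sum_{i=1}^na_i\tilde x_i\Big\|\,\Big|<\varepsilon_n\qquad\text{whenever }n\le k_1<\dots<k_n .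
\end{equation}
One says that $(x_i)$ \emph{generates} the \emph{spreading model} $(\tilde x_i)$. The spreading model records the norm of $X$ on finitely many terms of the sequence taken far out. If $(x_i)$ is weakly null, then $(\tilde x_i)$ is $1$-spreading (the norm of $\sum a_i\tilde x_{k_i}$ does not depend on $k_1<k_2<\cdots$) and suppression $1$-unconditional (the norm does not increase when some coefficients are replaced by $0$).

We identify $(\tilde x_i)$ with the norm $u(a)=\|\sum_ia_i\tilde x_i\|$ on the space $c_{00}$ of finitely supported real sequences, and we call $u$ a \emph{model of $X$} if it arises in this way from a normalized weakly null sequence in $X$. A norm $v$ on $c_{00}$ \emph{dominates} a norm $u$ if $u\le Cv$ for some constant $C$. Two norms are \emph{equivalent} if each dominates the other; $[u]$ is the class of $u$, and $[u]\le[v]$ means that $v$ dominates $u$. The poset studied here is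
\[SP_w(X)=\{[u]:\ u\text{ is a model of }X\}.\]
It is known that $SP_w(X)$ is a join-semilattice: any two elements have a least upper bound. (We recover this in Section~\ref{sec:necessity}; the join of $[u]$ and $[v]$ is $[\max(u,v)]$.)

Which semilattices occur? For $1<p<\infty$ a normalized weakly null sequence in $\ell_p$ has a subsequence that is a small perturbation of disjointly supported unit vectors, so $SP_w(\ell_p)=\{[\|\cdot\|_p]\}$. If $SP_w(X_1)=\{[a_1]\}$ and $SP_w(X_2)=\{[a_2]\}$, then $SP_w(X_1\oplus X_2)$ consists of $[a_1]$, $[a_2]$ and $[\max(a_1,a_2)]$ (Lemma~\ref{lem:sum}). For $\ell_p\oplus\ell_q$ this is a chain with two elements, because the norms $\|\cdot\|_p$ are comparable. The smallest join-semilattice that is not a chain has two incomparable elements and their join, and Leung and Tang \cite{LT} posed the following problem.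

\medskip
\noindent\textbf{Problem.} \emph{Is there a reflexive Banach space $X$ such that $SP_w(X)$ is order isomorphic to $(\{\{1,2\},\{1\},\{2\}\},\subseteq)$?}
\medskip

There is a reason to expect a negative answer. In a reflexive space with a basis every normalized block sequence is weakly null (a weak cluster point has all coordinates $0$), so every block sequence contributes to $SP_w(X)$ and none can be ignored. Every model satisfies $\|a\|_\infty\le u(a)\le\|a\|_1$, so if some block sequence has the model $\|\cdot\|_\infty$, then $SP_w(X)$ has a least element, which the poset in the problem lacks. This is what happens in the most natural candidate spaces: long flat blocks behave like the basis of $c_0$ (Example~\ref{ex:naive}). Nevertheless the answer is yes.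

Let $\Phi$ be the set of functions $\varphi(n)=h(1+\log_2n)$ on $\mathbb N$, where $h\colon[1,\infty)\to[1,\infty)$ satisfies
\begin{equation}\label{eq:h}
h(1)=1,\qquad h(t)t^{-1/4}\text{ is nondecreasing},\qquad h(t)t^{-3/4}\text{ is nonincreasing};
\end{equation}
for instance $\varphi(n)=\sqrt{1+\log_2n}$. For $\varphi\in\Phi$ and $v\in c_{00}$ put
\[a_\varphi(v)=\sup_{n\ge1}\ \frac{\varphi(n)}n\max_{|A|\le n}\sum_{j\in A}|v_j| ,\]
the largest average of $n$ coordinates, weighted by $\varphi(n)$.

\begin{theorem}\label{thm:A}
For every $\varphi\in\Phi$ there is a reflexive space $X_\varphi$ with a normalized $1$-unconditional basis such that $SP_w(X_\varphi)=\{[a_\varphi]\}$. More precisely, let $C=26/(1-2^{-1/4})$. Every model $u$ of $X_\varphi$ satisfies $\delta a_\varphi\le u\le Ca_\varphi$, with $\delta>0$ depending on the generating sequence.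
\end{theorem}

\begin{theorem}\label{thm:B}
There are $\varphi_1,\varphi_2\in\Phi$ such that for the reflexive space $X=X_{\varphi_1}\oplus_\infty X_{\varphi_2}$ the poset $SP_w(X)$ is order isomorphic to $(\{\{1,2\},\{1\},\{2\}\},\subseteq)$.
\end{theorem}

\begin{theorem}\label{thm:C}
For a nonempty countable (finite or infinite) poset $L$ the following are equivalent:
\begin{itemize}
\item[(i)] $L\cong SP_w(X)$ for some reflexive Banach space $X$;
\item[(ii)] $L\cong SP_w(X)$ for some Banach space $X$;
\item[(iii)] $L$ is a join-semilattice with no infinite strictly increasing sequence.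
\end{itemize}
In particular, the finite posets of the form $SP_w(X)$ with $X$ reflexive and infinite-dimensional are exactly the nonempty finite join-semilattices.
\end{theorem}

Theorem~\ref{thm:A} is the heart of the matter and occupies Sections~\ref{sec:norms} and~\ref{sec:space}. The norm of $X_\varphi$ is given by a set of functionals that is closed under forming weighted averages $\frac{\varphi(n)}n(f_1+\dots+f_d)$, $d\le n$, of successive functionals whose own weight indices grow rapidly. There are enough such averages to bound every block sequence below by $a_\varphi$ along a subsequence, and the growth condition makes them few enough for the matching upper bound. Section~\ref{sec:family} shows that $\Phi$ contains a copy of the power set of a countable set and proves Theorem~\ref{thm:B}. Sections~\ref{sec:sufficiency} and~\ref{sec:necessity} prove the two nontrivial implications of Theorem~\ref{thm:C}.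

\section{Bases and limits along sequences}\label{sec:prelim}

We write $(e_i)$ for the unit vectors of $c_{00}$, $\mathbf 1_A=\sum_{i\in A}e_i$, and $x<y$ if $\max\operatorname{supp}x<\min\operatorname{supp}y$. A \emph{block sequence} of a basis $(e_i)$ is a sequence $x_1<x_2<\cdots$ of nonzero finitely supported vectors. The basis is \emph{$1$-unconditional} if $\|\sum s_ie_i\|\le\|\sum t_ie_i\|$ whenever $|s_i|\le|t_i|$ for all $i$. It is \emph{boundedly complete} if $\sum t_ie_i$ converges whenever its partial sums are bounded. It is \emph{shrinking} if for every bounded functional $F$ the norm of $F$ on the span of $(e_i)_{i>m}$ tends to $0$; equivalently, every normalized block sequence is weakly null. We use four textbook theorems.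
\begin{itemize}
\item \emph{James:} a space with a shrinking and boundedly complete basis is reflexive.
\item \emph{Bessaga--Pe\l czy\'nski:} a normalized weakly null sequence has a basic subsequence; in a space with a basis it has a subsequence $(x_i)$ with $\|x_i-z_i\|\le2^{-i}$ for a normalized block sequence $(z_i)$.
\item \emph{Mazur:} if $(x_i)$ is weakly null, some convex combinations of the $x_i$ have arbitrarily small norm.
\item \emph{Eberlein--\v{S}mulian:} a space is reflexive if and only if every bounded sequence has a weakly convergent subsequence.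
\end{itemize}

It is convenient to replace \eqref{eq:sm} by a limit. A sequence $(x_i)$ in $X$ \emph{yields} a function $u\colon c_{00}\to[0,\infty)$ if for every $N$ and every $a=(a_1,\dots,a_N,0,0,\dots)$,
\[\Big\|\sum_{j=1}^Na_jx_{k_j}\Big\|\to u(a)\qquad\text{as }k_1\to\infty,\quad k_1<\dots<k_N .\]
If $(x_i)$ yields $u$, so does every subsequence, and so does every $(z_i)$ with $\|x_i-z_i\|\to0$. A sequence that generates a spreading model yields its norm: for $a\in[-1,1]^N$ and $n\ge N$, apply \eqref{eq:sm} to the $n$ coefficients $a_1,\dots,a_N,0,\dots,0$ to get an error below $\varepsilon_n$ once $k_1\ge n$, and use homogeneity for general $a$. Conversely, if a normalized weakly null sequence yields $u$, take a basic subsequence and a further subsequence generating a spreading model; its norm is $u$. So the models of $X$ are exactly the functions yielded by normalized weakly null sequences, and every such sequence has a subsequence yielding a model.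

\begin{lemma}\label{lem:scale}
Every weakly null sequence $(x_i)$ in $X$ has a subsequence along which $\|x_i\|\to\lambda$ and which yields $\lambda b$, where $b$ is a model of $X$ if $\lambda>0$, and $\lambda b$ is read as $0$ if $\lambda=0$.
\end{lemma}

\begin{proof}
The sequence is bounded, so we may assume $\|x_i\|\to\lambda$. If $\lambda=0$ it yields $0$. If $\lambda>0$, then $x_i'=x_i/\|x_i\|$ (for large $i$) is normalized and weakly null, a subsequence of it yields a model $b$, and $\|x_i-\lambda x_i'\|=|\,\|x_i\|-\lambda|\to0$.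
\end{proof}

\begin{lemma}\label{lem:sum}
If $SP_w(X_1)=\{[a_1]\}$ and $SP_w(X_2)=\{[a_2]\}$, then
\[SP_w(X_1\oplus_\infty X_2)=\{[a_1],[a_2],[\max(a_1,a_2)]\}.\]
\end{lemma}

\begin{proof}
Let a normalized weakly null sequence $((x_j,y_j))$ yield $z$. Both $(x_j)$ and $(y_j)$ are weakly null. By Lemma~\ref{lem:scale}, along a subsequence $\|x_j\|\to\lambda$, $\|y_j\|\to\mu$, and the two sequences yield $\lambda b_1$ and $\mu b_2$. Then $\max(\lambda,\mu)=1$ and $z=\max(\lambda b_1,\mu b_2)$, which is equivalent to $a_1$ if $\mu=0$, to $a_2$ if $\lambda=0$, and to $\max(a_1,a_2)$ otherwise. All three cases occur: if $(x_j)$ and $(y_j)$ are normalized and weakly null in $X_1$ and $X_2$, consider $(x_j,0)$, $(0,y_j)$ and $(x_j,y_j)$.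
\end{proof}

\section{The norms $a_\varphi$}\label{sec:norms}

Fix $\varphi\in\Phi$ for this section and the next, and put
\[c_n=\frac{\varphi(n)}n,\qquad\psi(n)=\frac1{c_n}=\frac n{\varphi(n)}\quad(n\ge1),\qquad\psi(0)=0,\qquad\theta=2^{-1/4}<1 .\]
Thus $a_\varphi(v)\le1$ says that any $r$ of the numbers $|v_j|$ have sum at most $\psi(r)$.

\begin{lemma}\label{lem:phi}
\begin{itemize}
\item[(a)] $\varphi(1)=1$, $\varphi$ is nondecreasing, $\varphi(n)\to\infty$, $\varphi(n)/n\to0$, and $\psi(n)\le n$.
\item[(b)] $\psi$ is nondecreasing; $c_1=1$ and $c_n\le\theta$ for $n\ge2$.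
\item[(c)] $\varphi(n)\le4\varphi(m)$ if $n^{1/4}\le m\le n$.
\item[(d)] $c_n\sqrt n\le2$, that is, $\sqrt n\le2\psi(n)$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:h}, $(t/s)^{1/4}\le h(t)/h(s)\le(t/s)^{3/4}$ for $1\le s\le t$. This shows that $h$ is nondecreasing and, for $s=1$, that $(1+\log_2n)^{1/4}\le\varphi(n)\le(1+\log_2n)^{3/4}$, which gives (a). For $m\le n$,
\begin{equation}\label{eq:ratio}
\frac{\varphi(n)}{\varphi(m)}\le\Big(\frac{1+\log_2n}{1+\log_2m}\Big)^{3/4}\le\frac{1+\log_2n}{1+\log_2m}.
\end{equation}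
The function $x/(1+\log_2x)$ equals $1$ at $x=1$ and $x=2$, and its derivative has the sign of $1+\log_2x-1/\ln2$, which is positive on $[2,\infty)$. So the last quotient in \eqref{eq:ratio} is at most $n/m$, and $\psi(m)\le\psi(n)$. Hence $c_n\le c_2\le2^{3/4}/2=\theta$ for $n\ge2$. Under the hypothesis of (c), $1+\log_2n\le1+4\log_2m\le4(1+\log_2m)$, and \eqref{eq:ratio} applies. For (d), the inequality $\ln y\le y/e$ gives $\varphi(n)\le\log_2(2n)=2\log_2\sqrt{2n}\le2\sqrt{2n}/(e\ln2)\le2\sqrt n$.
\end{proof}

The function $a_\varphi$ is a norm on $c_{00}$ that depends only on the decreasing rearrangement of $|v|$ and is monotone in $|v|$; it satisfies $\|v\|_\infty\le a_\varphi(v)\le\|v\|_1$ because $c_1=1\ge c_n$. Moreover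
\begin{equation}\label{eq:fund}
a_\varphi(\mathbf 1_A)=\varphi(|A|),
\end{equation}
since for $|A|=n$ the quantity $c_m\min(m,n)$ equals $\varphi(m)\le\varphi(n)$ for $m\le n$ and is at most $c_nn=\varphi(n)$ for $m\ge n$.

The first candidate for $X_\varphi$ is the completion of $(c_{00},a_\varphi)$. It fails, and the way it fails dictates the construction.

\begin{example}\label{ex:naive}
Choose $n_1<n_2<\cdots$ with $\varphi(n_{j+1})\ge2\varphi(n_j)$ and $\psi(n_{j+1})\ge2\psi(n_j)$, successive intervals $A_j$ with $|A_j|=n_j$, and let $x_j=\mathbf 1_{A_j}/\varphi(n_j)$, so $a_\varphi(x_j)=1$. A set of at most $n$ coordinates meets $A_j$ in at most $\min(n,n_j)$ points, so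
\[a_\varphi\Big(\sum_{j\le N}x_j\Big)\le\sup_n\sum_j\frac{c_n\min(n,n_j)}{\varphi(n_j)}=\sup_n\Big(\sum_{n_j\le n}\frac{\psi(n_j)}{\psi(n)}+\sum_{n_j>n}\frac{\varphi(n)}{\varphi(n_j)}\Big)\le2+2,\]
each sum being bounded by a geometric series $1+\frac12+\cdots$. Hence $\|a\|_\infty\le a_\varphi(\sum a_jx_j)\le4\|a\|_\infty$: the sequence $(x_j)$ is equivalent to the basis of $c_0$. The vector $x_j$ is normed by $f_j=c_{n_j}\sum_{i\in A_j}e_i^*$, but each average in the definition of $a_\varphi$ works at one scale $n$ and sees essentially two of the $x_j$. To give $\sum_{j\le N}x_j$ the norm $\varphi(N)$ we must add the functional $c_N(f_1+\dots+f_N)$, an average of averages of rapidly growing lengths.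
\end{example}

Once such functionals are added, an average of $n$ functionals may spend $m_j$ of them on the $j$th vector of a block sequence, and these $m_j$ can extract up to $\psi(m_j)$ from a unit vector. The next lemma says that no allocation $(m_j)$ beats $a_\varphi$ by more than a constant. This is where slow growth, in the form of Lemma~\ref{lem:phi}(c), is used.

\begin{lemma}\label{lem:alloc}
Let $v\in c_{00}$, $n\ge1$, and let $m_j\ge0$ be integers with $\sum_jm_j\le n$.
\begin{itemize}
\item[(a)] $c_n\sum_j|v_j|\psi(m_j)\le10\,a_\varphi(v)$.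
\item[(b)] If at most $n^{1/4}$ of the $m_j$ are nonzero, then $c_n\sum_j|v_j|\psi(m_j)\le6\|v\|_\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $J_1=\{j:m_j\ge n^{1/4}\}$ and $J_2=\{j:1\le m_j<n^{1/4}\}$. For $j\in J_1$, Lemma~\ref{lem:phi}(c) gives $\psi(m_j)=m_j/\varphi(m_j)\le4m_j/\varphi(n)$, so
\begin{equation}\label{eq:J1}
\sum_{j\in J_1}|v_j|\psi(m_j)\le\|v\|_\infty\frac{4n}{\varphi(n)}=4\psi(n)\|v\|_\infty .
\end{equation}
For $j\in J_2$ we have $\psi(m_j)\le m_j<n^{1/4}$, so any set of at most $n^{1/4}$ indices in $J_2$ contributes at most $\sqrt n\,\|v\|_\infty\le2\psi(n)\|v\|_\infty$. Together with \eqref{eq:J1} this proves (b).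

For (a) let $a_\varphi(v)=1$, so $\|v\|_\infty\le1$. Rank the indices in $J_2$ by decreasing $|v_j|$; the ranks are at most $|J_2|\le n$. The indices of rank at most $n^{1/4}$ contribute at most $2\psi(n)$. If $j$ has rank $r>n^{1/4}$, then $r|v_j|\le\psi(r)$, so $|v_j|\le1/\varphi(r)\le4/\varphi(n)$, and these indices contribute at most $\frac4{\varphi(n)}\sum_jm_j\le4\psi(n)$. The total is at most $(4+2+4)\psi(n)$.
\end{proof}

\begin{remark}
Part (a) fails for power functions. Let $\varphi(n)=\psi(n)=\sqrt n$, $v_j=j^{-1/2}$ and $m_j=\lceil N/j\rceil$ for $j\le N$, and $\sigma_N=\sum_{j\le N}1/j$. Then $a_\varphi(v)\le2$, $n=\sum m_j\le2N\sigma_N$ and $\sum v_j\psi(m_j)\ge\sqrt N\sigma_N$, so the left side of (a) is at least $\sqrt{\sigma_N/2}\to\infty$.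
\end{remark}

\section{The space $X_\varphi$}\label{sec:space}

\subsection{The norming set}

Elements $f\in c_{00}$ act on $x\in c_{00}$ by $f(x)=\sum_if(i)x(i)$, and $e_i^*$ is $e_i$ regarded as a functional. For $n\ge2$ define
\[W_n^{(0)}=\Big\{c_n\sum_{i\in F}\epsilon_ie_i^*:\ |F|\le n,\ \epsilon_i=\pm1\Big\},\]
and let $W_n^{(r+1)}$ be the union of $W_n^{(r)}$ and the set of all $c_n\sum_{s=1}^df_s$ with $0\le d\le n$ and
\begin{equation}\label{eq:ris}
f_1<\dots<f_d,\qquad0\ne f_s\in W^{(r)}_{l_s},\qquad l_s\ge2,\qquad l_{s+1}>\max\operatorname{supp}f_s .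
\end{equation}
Put $W_n=\bigcup_rW_n^{(r)}$, $W=\{\pm e_i^*:i\in\mathbb N\}\cup\bigcup_{n\ge2}W_n$, and
\[\|x\|_{(n)}=\sup_{f\in W_n}f(x),\qquad\|x\|=\sup_{f\in W}f(x)=\max\Big(\|x\|_\infty,\sup_{n\ge2}\|x\|_{(n)}\Big).\]
The space $X_\varphi$ is the completion of $(c_{00},\|\cdot\|)$. For $f\in W_l$ we call $l$ an \emph{index} of $f$.

The last condition in \eqref{eq:ris} cannot be dropped. Without it one could iterate $f=c_2(f'+f'')$ with both summands of index $2$ and obtain $c_2^r\sum_{i\in A}e_i^*$ for $|A|=n=2^r$. Its value at $\mathbf 1_A$ is $\varphi(2)^r\ge2^{r/4}=n^{1/4}$, which is not $O(\varphi(n))$.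

A finite set $G\subset c_{00}$ is \emph{admissible} if it is either a \emph{coordinate family}, consisting of functionals $\pm e_i^*$ with distinct $i$, or a \emph{rapidly increasing family} $f_1<\dots<f_d$ with $0\ne f_s\in W_{l_s}$ and $l_{s+1}>\max\operatorname{supp}f_s$. By definition, $W_n$ is the set of all $c_n\sum_{g\in G}g$ with $G$ admissible and $|G|\le n$. In a rapidly increasing family,
\begin{equation}\label{eq:skip}
l_{s'}>\max\operatorname{supp}f_{s'-1}\ge\max\operatorname{supp}f_s\qquad(s<s'),
\end{equation}
so subfamilies of admissible families are admissible.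

\begin{lemma}\label{lem:W}
\begin{itemize}
\item[(a)] Each $W_n$ is closed under changing signs of coordinates and under restriction $f\mapsto f|_E$ to subsets $E\subset\mathbb N$, and $\|f\|_\infty\le c_n$ for $f\in W_n$.
\item[(b)] $\|x\|_\infty\le\|x\|\le\|x\|_1$, and $(e_i)$ is a normalized $1$-unconditional basis of $X_\varphi$.
\item[(c)] If $G$ is admissible and $y\in c_{00}$, then $\sum_{g\in G}g(y)\le\psi(|G|)\|y\|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $r$; the case $r=0$ is read off from the definition. Let $f=c_n\sum f_s$ as in \eqref{eq:ris}. A sign change acts on each $f_s$ and keeps supports. For a restriction, discard the $f_s$ with $f_s|_E=0$; the remaining $f_s|_E$ lie in $W^{(r)}_{l_s}$ and satisfy the growth condition by \eqref{eq:skip}, since supports only shrink. The $f_s$ have disjoint supports and $\|f_s\|_\infty\le c_{l_s}\le1$, so $\|f\|_\infty\le c_n$.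

(b) The inequalities hold because $\pm e_i^*\in W$ and $\|f\|_\infty\le1$ on $W$. By (a) the norm is invariant under sign changes, and if $|s_i|\le|t_i|$ then $\sum s_ie_i$ is a convex combination of the vectors $\sum\pm t_ie_i$.

(c) For $|G|=0$ both sides vanish, for $|G|=1$ we have $G\subset W$ and $\psi(1)=1$, and for $|G|=n\ge2$ we have $c_n\sum_{g\in G}g\in W_n$.
\end{proof}

\subsection{The basis itself}\label{sub:basis}

The mechanism of the upper estimate is visible on the simplest block sequence. Let $N^4\le p_1<\dots<p_N$ and $x=\sum_{j\le N}a_je_{p_j}$. The functionals $\pm e_i^*$ and $W_n^{(0)}$ give $\|x\|\ge a_\varphi(a)$. We show that $\|x\|\le3a_\varphi(a)/(1-\theta)$.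

Let $f=c_n\sum_{g\in G}g\in W_n$ and $J(g)=\{j:p_j\in\operatorname{supp}g\}$; these sets are disjoint. There are three kinds of $g$.
\begin{itemize}
\item If $|J(g)|\le1$, then $g(x)\le|a_j|$ for the index $j\in J(g)$, or $g(x)=0$. There are at most $n$ such $g$, with distinct $j$, so they contribute at most $a_\varphi(a)$ to $f(x)$.
\item If some $g$ has $|J(g)|\ge2$, the family is rapidly increasing. About the index of the first such $g$ we know nothing, but $c_ng(x)\le\theta\|x\|$.
\item Every later $g$ with $|J(g)|\ge2$ has an index $l>p_1\ge N^4$ by \eqref{eq:skip}. Its coefficients are at most $c_l$, so $g(x)\le c_lN\max_{j\in J(g)}|a_j|\le c_l\sqrt l\max_{j\in J(g)}|a_j|\le2\max_{j\in J(g)}|a_j|$. These $g$ contribute at most $2a_\varphi(a)$.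
\end{itemize}
So $f(x)\le3a_\varphi(a)+\theta\|x\|$, and $\|x\|_\infty\le a_\varphi(a)$; taking the supremum over $W$ and using $\theta<1$ gives the claim. The point is that a functional of large index sees only about one of the $N$ coordinates, and that all but one of the functionals that could see several coordinates have large index.

For general blocks $x_j$ three things change: many $g$ may act on the same $x_j$; a functional of large index need not be small on a long block; and neighboring functionals may share a block.

\subsection{The upper estimate}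

Let $x_1<\dots<x_N$ in $c_{00}$ with $0<\|x_j\|\le1$, let $x=\sum_ja_jx_j$, and let $I_j$ be the interval $[\min\operatorname{supp}x_j,\max\operatorname{supp}x_j]$. Let $f=c_n\sum_{g\in G}g\in W_n$ with $G$ admissible and $|G|\le n$. Put $J(g)=\{j:\operatorname{supp}g\cap I_j\ne\emptyset\}$; call $g$ \emph{local} if $|J(g)|\le1$ and \emph{straddling} otherwise.

Let $m_j$ be the number of local $g$ with $J(g)=\{j\}$. Then $\sum_jm_j\le n$, each such $g$ has $g(x)=g(a_jx_j)$, and Lemma~\ref{lem:W}(c) applied to $a_jx_j$ gives
\begin{equation}\label{eq:local}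
c_n\sum_{g\text{ local}}g(x)\le c_n\sum_{j=1}^N|a_j|\psi(m_j).
\end{equation}
Straddling elements occur only in rapidly increasing families, because the $I_j$ are disjoint. If $g<g'$ are straddling, every point of $\operatorname{supp}g$ precedes every point of $\operatorname{supp}g'$, so $\max J(g)\le\min J(g')<\max J(g')$. Two consequences follow: there are fewer than $N$ straddling elements, and for straddling $g<g'<g''$ the sets $J(g)$ and $J(g'')$ are disjoint.

\begin{lemma}\label{lem:large}
If $f\in W_l$ and $N\le l^{1/4}$, then $f(x)\le8\max_j|a_j|$.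
\end{lemma}

\begin{proof}
By \eqref{eq:local} and Lemma~\ref{lem:alloc}(b) the local elements contribute at most $6\max|a_j|$. There are at most $N$ straddling $g$, each with $g(x)\le\|x\|\le N\max|a_j|$. They contribute at most $c_lN^2\max|a_j|\le c_l\sqrt l\max|a_j|\le2\max|a_j|$ by Lemma~\ref{lem:phi}(d).
\end{proof}

\begin{proposition}\label{prop:upper}
Let $x_1<\dots<x_N$ with $0<\|x_j\|\le1$ and $\min\operatorname{supp}x_1\ge N^4$. Then $\|\sum_ja_jx_j\|\le Ca_\varphi(a)$ with $C=26/(1-\theta)$.
\end{proposition}

\begin{proof}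
Let $x=\sum a_jx_j$ and $f=c_n\sum_{g\in G}g\in W_n$. By \eqref{eq:local} and Lemma~\ref{lem:alloc}(a) the local elements contribute at most $10a_\varphi(a)$. Suppose there are straddling elements, so that $G=\{f_1<\dots<f_d\}$ is rapidly increasing, and let $f_{s_0}$ be the first. Then $c_nf_{s_0}(x)\le\theta\|x\|$. Let $f_s$ be straddling with $s>s_0$. Since $\operatorname{supp}f_{s_0}$ meets some $I_j$, \eqref{eq:skip} gives
\[l_s>\max\operatorname{supp}f_{s_0}\ge\min\operatorname{supp}x_1\ge N^4 ;\]
this is the only use of the hypothesis on $x_1$. Lemma~\ref{lem:large}, applied to $f_s$ and the blocks $(x_j)_{j\in J(f_s)}$, gives $f_s(x)\le8|a_{j_s}|$ for some $j_s\in J(f_s)$. Distribute these $s$, in increasing order, alternately into two classes. Within a class the sets $J(f_s)$ are disjoint, so the $j_s$ are distinct, and there are at most $n$ of them; thus $c_n\sum|a_{j_s}|\le a_\varphi(a)$ for each class. Altogether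
\[f(x)\le10a_\varphi(a)+\theta\|x\|+16a_\varphi(a).\]
Also $\|x\|_\infty\le\max|a_j|\le a_\varphi(a)$. Hence $\|x\|\le26a_\varphi(a)+\theta\|x\|$.
\end{proof}

\subsection{The lower estimate}

To bound $\sum a_jx_j$ from below we need an admissible family of functionals, each taking a value at least $\delta$ on one block. If the blocks have large coordinates, a coordinate family serves. Otherwise we need functionals of arbitrarily large index, and the difficulty is to exclude blocks that are normed only by functionals of bounded index.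

\begin{lemma}\label{lem:index}
Let $(x_j)$ be a normalized block sequence with $\|x_j\|_\infty\to0$. There is $\delta>0$ such that for all $k_0,j_0$ there are $k\ge k_0$ and $j\ge j_0$ with $\|x_j\|_{(k)}>\delta$.
\end{lemma}

\begin{proof}
Suppose not. Then for every $\eta>0$ there are $k(\eta)\ge2$ and $j(\eta)$ with $\|x_j\|_{(k)}\le\eta$ for all $k\ge k(\eta)$, $j\ge j(\eta)$. Put $\tau=1-\theta$, $k_1=k(\tau/4)$ and $\eta=\tau/(4k_1)$, and fix $j$ so large that
\[j\ge j(\tau/4),\qquad j\ge j(\eta),\qquad\min\operatorname{supp}x_j\ge k(\eta),\qquad\varphi(k_1)\|x_j\|_\infty<\tfrac12 .\]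
Since $\|x_j\|=1$, $\|x_j\|_\infty<\frac12$ and $\|x_j\|_{(k)}\le\tau/4<\frac12$ for $k\ge k_1$, there are $2\le k<k_1$ and $f=c_k\sum_{g\in G}g\in W_k$ with $f(x_j)>1-\tau/4>\frac12$. If $G$ is a coordinate family, then $f(x_j)\le c_kk\|x_j\|_\infty\le\varphi(k_1)\|x_j\|_\infty<\frac12$, which is impossible. So $G=\{f_1<\dots<f_d\}$ is rapidly increasing, $d<k_1$. Let $s_0$ be least with $\max\operatorname{supp}f_{s_0}\ge\min\operatorname{supp}x_j$; it exists because $f(x_j)\ne0$. The $f_s$ with $s<s_0$ vanish at $x_j$, and $c_kf_{s_0}(x_j)\le\theta$. For $s>s_0$, \eqref{eq:skip} gives $l_s>\min\operatorname{supp}x_j\ge k(\eta)$, so $f_s(x_j)\le\eta$. Therefore $f(x_j)\le\theta+k_1\eta=1-\frac34\tau<1-\frac14\tau$, a contradiction.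
\end{proof}

\begin{proposition}\label{prop:lower}
Every normalized block sequence $(x_j)$ has a subsequence $(x_{j_i})$ such that, for some $\delta>0$, $\|\sum_ia_ix_{j_i}\|\ge\delta a_\varphi(a)$ for all $a\in c_{00}$.
\end{proposition}

\begin{proof}
We find $j_1<j_2<\cdots$, $\delta>0$ and functionals $f_i$ with $f_i(x_{j_i})\ge\delta$ and $f_i(x_{j_{i'}})=0$ for $i'\ne i$, such that $\{\epsilon_if_i:i\in A\}$ is admissible for all finite $A$ and all signs $\epsilon_i$. Then for $|A|\le n$ and $\epsilon_i$ the sign of $a_i$, Lemma~\ref{lem:W}(c) gives $\delta\sum_{i\in A}|a_i|\le\psi(n)\|\sum a_ix_{j_i}\|$, which is the assertion.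

If $\|x_j\|_\infty\not\to0$, there are $\delta>0$, $j_1<j_2<\cdots$ and $p_i$ with $|x_{j_i}(p_i)|\ge\delta$; take $f_i=\pm e_{p_i}^*$. If $\|x_j\|_\infty\to0$, let $\delta$ be as in Lemma~\ref{lem:index} and choose inductively $j_1<j_2<\cdots$, indices $k_i\ge2$ with $k_{i+1}>\max\operatorname{supp}x_{j_i}$, and $f_i\in W_{k_i}$ with $f_i(x_{j_i})>\delta$. By Lemma~\ref{lem:W}(a) we may restrict $f_i$ to $\operatorname{supp}x_{j_i}$, and $-f_i\in W_{k_i}$. Then $f_1<f_2<\cdots$ are nonzero and $k_{i+1}>\max\operatorname{supp}f_i$, so the families in question are rapidly increasing.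
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

\emph{The basis is shrinking.} Otherwise there are $F\in X_\varphi^*$, $\varepsilon>0$ and a normalized block sequence $(x_j)$ with $F(x_j)\ge\varepsilon$ for all $j$. For each $N$ and $k\ge N^4$, Proposition~\ref{prop:upper} and \eqref{eq:fund} give $\varepsilon N\le\|F\|\,\|\sum_{j=k+1}^{k+N}x_j\|\le C\|F\|\varphi(N)$, contradicting $\varphi(N)/N\to0$.

\emph{The basis is boundedly complete.} Otherwise there is a divergent series $\sum t_ie_i$ with partial sums bounded by some $M$, and so there are $\varepsilon>0$ and successive finite segments $x_j$ of it with $\|x_j\|\ge\varepsilon$. By $1$-unconditionality $\|\sum_{j\in A}x_j/\|x_j\|\,\|\le M/\varepsilon$ for all finite $A$. For $A$ inside the subsequence given by Proposition~\ref{prop:lower} the left side is at least $\delta\varphi(|A|)$, contradicting $\varphi\to\infty$.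

By James's theorem $X_\varphi$ is reflexive. Let a normalized weakly null sequence yield the model $u$. By the Bessaga--Pe\l czy\'nski theorem a normalized block sequence $(z_i)$ yields $u$ too. For fixed $N$ the hypothesis of Proposition~\ref{prop:upper} holds for $z_{k_1}<\dots<z_{k_N}$ once $k_1\ge N^4$, so $u\le Ca_\varphi$. The subsequence from Proposition~\ref{prop:lower} also yields $u$, and $a_\varphi$ is invariant under permutations of coordinates, so $u\ge\delta a_\varphi$. Finally $(e_i)$ is weakly null because the basis is shrinking, so $SP_w(X_\varphi)\ne\emptyset$. \qed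

\begin{remark}
The space $X_\varphi$ still contains $\ell_\infty^N$ uniformly. Let $k\ge N$ and $x_j=\mathbf 1_{A_j}/\varphi(k)$ for successive sets $A_1,\dots,A_N$ of size $k$ with $\min A_1\ge(Nk)^4$. Then $\|x_j\|\ge1$, and $\|\sum_jx_j\|\le C\varphi(Nk)/\varphi(k)\le2C$ by Proposition~\ref{prop:upper} and \eqref{eq:ratio}, so $\|a\|_\infty\le\|\sum a_jx_j\|\le2C\|a\|_\infty$. By Theorem~\ref{thm:A} these finite sequences cannot be assembled into a $c_0$ model.
\end{remark}

\section{Growth functions indexed by sets}\label{sec:family}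

Write $h(t)=e^{H(\ln t)}$. If $H\colon[0,\infty)\to\mathbb R$ is continuous and piecewise linear with $H(0)=0$ and slopes in $[\frac14,\frac34]$, then $h(t)t^{-1/4}=e^{H(\xi)-\xi/4}$ and $h(t)t^{-3/4}=e^{H(\xi)-3\xi/4}$ with $\xi=\ln t$ are monotone as required, so \eqref{eq:h} holds. Around the line $\xi/2$ this leaves room for bumps of slope $\pm\frac14$ whose heights tend to infinity. If the bumps have disjoint supports, the maximum of two such functions carries the union of their bumps.

Let $I\ne\emptyset$ be countable and let $\chi\colon\mathbb N\to I$ have all fibers infinite. Put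
\[\xi_m=2m^2,\qquad\omega_m(\xi)=\tfrac14\max(0,m-|\xi-\xi_m|).\]
The intervals $(\xi_m-m,\xi_m+m)\subset[1,\infty)$ on which the $\omega_m$ are positive are pairwise disjoint, since $2m^2+m\le2m^2+3m+1=2(m+1)^2-(m+1)$. For $S\subset I$ let
\[H_S(\xi)=\frac\xi2+\sum_{m:\ \chi(m)\in S}\omega_m(\xi),\qquad\varphi_S(n)=\exp H_S\big(\ln(1+\log_2n)\big).\]
Then $H_S(0)=0$ and the slopes of $H_S$ are $\frac14$, $\frac12$, $\frac34$, so $\varphi_S\in\Phi$.

\begin{lemma}\label{lem:family}
For $S,T\subset I$:
\begin{itemize}
\item[(a)] $a_{\varphi_{S\cup T}}=\max(a_{\varphi_S},a_{\varphi_T})$; in particular $a_{\varphi_S}\le a_{\varphi_T}$ if $S\subset T$;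
\item[(b)] $[a_{\varphi_S}]\le[a_{\varphi_T}]$ if and only if $S\subset T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At each $\xi$ at most one $\omega_m$ is nonzero, so $H_{S\cup T}=\max(H_S,H_T)$ and $\varphi_{S\cup T}=\max(\varphi_S,\varphi_T)$. Insert this in the definition of $a_\varphi$.

(b) Let $i\in S\setminus T$, let $m\ge2$ with $\chi(m)=i$, and put $t=e^{\xi_m}$, $n=\lceil2^{t-1}\rceil$. Then $2^{t-1}\le n\le2^t$, so $t\le1+\log_2n\le1+t\le et$ and $\xi=\ln(1+\log_2n)\in[\xi_m,\xi_m+1]$. At this $\xi$ only $\omega_m$ is nonzero, and $H_S(\xi)-H_T(\xi)=\omega_m(\xi)\ge(m-1)/4$. The fiber of $i$ is infinite, so $\varphi_S(n)/\varphi_T(n)$ is unbounded, and by \eqref{eq:fund} $a_{\varphi_T}$ does not dominate $a_{\varphi_S}$. The converse is in (a).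
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $I=\{1,2\}$, $\varphi_1=\varphi_{\{1\}}$, $\varphi_2=\varphi_{\{2\}}$. The sum of two reflexive spaces is reflexive. By Theorem~\ref{thm:A}, Lemma~\ref{lem:sum} and Lemma~\ref{lem:family}(a), $SP_w(X)=\{[a_{\varphi_S}]:S=\{1\},\{2\},\{1,2\}\}$, and by Lemma~\ref{lem:family}(b) the map $S\mapsto[a_{\varphi_S}]$ is an order isomorphism.
\end{proof}

\section{Realizing a countable semilattice}\label{sec:sufficiency}

We prove (iii)$\Rightarrow$(i) in Theorem~\ref{thm:C}. Let $L$ be a nonempty countable join-semilattice without infinite strictly increasing sequences.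

\subsection{The norms and the space}

We represent joins as unions. For $\alpha\in L$ let $S_\alpha=\{\gamma\in L:\alpha\not\le\gamma\}$. Since $\alpha\vee\beta\le\gamma$ holds exactly when $\alpha\le\gamma$ and $\beta\le\gamma$, we have $S_{\alpha\vee\beta}=S_\alpha\cup S_\beta$. In particular $S_\alpha\subset S_\beta$ if $\alpha\le\beta$, while $\beta\in S_\alpha\setminus S_\beta$ if $\alpha\not\le\beta$. Apply Section~\ref{sec:family} with $I=L$ and write $a_\alpha=a_{\varphi_{S_\alpha}}$, $X_\alpha=X_{\varphi_{S_\alpha}}$. Lemma~\ref{lem:family} gives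
\begin{equation}\label{eq:rep}
a_{\alpha\vee\beta}=\max(a_\alpha,a_\beta),\qquad\alpha\le\beta\Rightarrow a_\alpha\le a_\beta,\qquad[a_\alpha]\le[a_\beta]\iff\alpha\le\beta .
\end{equation}
It remains to find a reflexive $X$ with $SP_w(X)=\{[a_\alpha]:\alpha\in L\}$. We take an infinite sum of the $X_\alpha$. An $\ell_2$-sum will not do: one unit vector from each summand gives the model $\|\cdot\|_2$, and $\|\mathbf 1_A\|_2=\sqrt{|A|}$ is not $O(\varphi(|A|))$. Models of the outer space appear in the sum, so the outer space must itself be one of the $X_\alpha$.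

Fix $\alpha_0\in L$, let $Y=X_{\alpha_0}$ with basis $(e_i)$, and let $\alpha(1),\alpha(2),\dots$ be an infinite list of all elements of $L$, with repetitions if needed. Let $X$ be the space of sequences $z=(z^i)$, $z^i\in X_{\alpha(i)}$, for which $|z|=\sum_i\|z^i\|e_i$ converges in $Y$, with $\|z\|=\|\,|z|\,\|_Y$. This is a norm by $1$-unconditionality. Let $P_m$ denote the projection onto the first $m$ summands of $X$, and also onto the first $m$ coordinates of $Y$. The operators $P_m$, $\mathrm{Id}-P_m$ and $P_{m'}-P_m$ have norm at most $1$, they commute with $z\mapsto|z|$, and $P_mz\to z$. If $g_1,\dots,g_N\in X$ live on disjoint sets of summands, then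
\begin{equation}\label{eq:disj}
\Big\|\sum_ja_jg_j\Big\|=\Big\|\sum_j|a_j|\,|g_j|\Big\|_Y=\Big\|\sum_ja_j|g_j|\Big\|_Y .
\end{equation}
Since $(e_i)$ is boundedly complete, a sequence $z=(z^i)$ belongs to $X$ as soon as $\sup_m\|P_mz\|<\infty$, and then $\|z\|$ is this supremum.

\begin{lemma}\label{lem:refl}
$X$ is a reflexive Banach space.
\end{lemma}

\begin{proof}
Let $(z_j)$ be Cauchy, with coordinatewise limit $z$. If $\|z_j-z_k\|\le\eta$ for $j,k\ge j_0$, then $\|P_m(z_j-z)\|=\lim_k\|P_m(z_j-z_k)\|\le\eta$ for all $m$, so $z_j-z\in X$ and $\|z_j-z\|\le\eta$. Thus $X$ is complete.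

Let $F\in X^*$. We claim that the nonincreasing sequence $\|F\circ(\mathrm{Id}-P_m)\|$ tends to $0$. Otherwise there are $\varepsilon>0$ and unit vectors $g_k$ living on successive finite intervals of summands with $F(g_k)\ge\varepsilon$. Then $(|g_k|)$ is a normalized block sequence in $Y$, and \eqref{eq:disj} with Proposition~\ref{prop:upper} gives $\varepsilon N\le C\|F\|\varphi_{S_{\alpha_0}}(N)$ for all $N$, which is false.

Let $\|z_j\|\le1$. The summands are reflexive, so along a subsequence $z_j^i\to z^i$ weakly and $\|z_j^i\|\to\lambda_i\ge\|z^i\|$ for all $i$. Then $\|P_mz\|\le\|\sum_{i\le m}\lambda_ie_i\|_Y=\lim_j\|P_mz_j\|\le1$, so $z\in X$ and $\|z\|\le1$. For $F\in X^*$ and every $m$ we have $F(P_m(z_j-z))\to0$ and $|F((\mathrm{Id}-P_m)(z_j-z))|\le2\|F\circ(\mathrm{Id}-P_m)\|$, so $z_j\to z$ weakly. The Eberlein--\v{S}mulian theorem completes the proof.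
\end{proof}

Each $X_\alpha$ is isometric to a subspace of $X$, and its basis stays weakly null in $X$, so $[a_\alpha]\in SP_w(X)$ by Theorem~\ref{thm:A}. We show that there are no other classes.

\subsection{Splitting a weakly null sequence}

Let a normalized weakly null sequence $(z_j)$ in $X$ yield the model $u$. The mass of $z_j$ either stays on fixed summands or escapes to later and later ones, and we separate these two parts.

For each $i$ the sequence $(z_j^i)_j$ is weakly null in $X_{\alpha(i)}$. Apply Lemma~\ref{lem:scale} for $i=1,2,\dots$ and take a diagonal subsequence: $\|z_j^i\|\to\lambda_i$ and $(z_j^i)_j$ yields $\lambda_ib_i$ for all $i$. By Theorem~\ref{thm:A}, for $\lambda_i>0$,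
\begin{equation}\label{eq:bi}
\delta_ia_{\alpha(i)}\le b_i\le Ca_{\alpha(i)},\qquad\delta_i>0,
\end{equation}
with $C$ independent of $i$. Let $w_j=|z_j|$. Since $\|\sum_{i\le m}\lambda_ie_i\|_Y=\lim_j\|P_mw_j\|_Y\le1$, the vector $\lambda=\sum_i\lambda_ie_i$ lies in $Y$. For fixed $m$ we have $P_m(w_j-\lambda)\to0$ as $j\to\infty$, and for fixed $j$ we have $(\mathrm{Id}-P_m)w_j\to0$ as $m\to\infty$. Choosing alternately $m_1$, a term of the sequence, $m_2$, a later term, and so on, we obtain a subsequence, again denoted $(z_j)$, and $m_1<m_2<\cdots$ with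
\[\|P_{m_j}(w_j-\lambda)\|_Y<2^{-j},\qquad\|(\mathrm{Id}-P_{m_{j+1}})w_j\|_Y<2^{-j}.\]
Put $h_j=P_{m_j}z_j$ and $g_j=(P_{m_{j+1}}-P_{m_j})z_j$, so that $\|z_j-h_j-g_j\|<2^{-j}$.

\emph{The stationary part $h_j$.} For $a\in c_{00}$ let $A_m(a)=\|\sum_{i\le m}\lambda_ib_i(a)e_i\|_Y$ and $A(a)=\|\sum_i\lambda_ib_i(a)e_i\|_Y$. The series converges because $\lambda_ib_i(a)\le\lambda_i\|a\|_1$, and $A_m(a)\nearrow A(a)$. For fixed $m$,
\[\Big\|\sum_ja_jP_mz_{k_j}\Big\|=\Big\|\sum_{i\le m}\Big\|\sum_ja_jz^i_{k_j}\Big\|e_i\Big\|_Y\to A_m(a),\]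
so $(P_mz_j)_j$ yields $A_m$. As $\|P_m\|\le1$, this gives $u\ge A_m$ for all $m$, hence $u\ge A$. For $m_j\ge m$,
\[\|h_j-P_mz_j\|=\|(P_{m_j}-P_m)w_j\|_Y\le\|(\mathrm{Id}-P_m)\lambda\|_Y+2^{-j}.\]
Therefore the upper and lower limits of $\|\sum a_jh_{k_j}\|$ as $k_1\to\infty$ differ from $A_m(a)$ by at most $\|a\|_1\|(\mathrm{Id}-P_m)\lambda\|_Y$. Letting $m\to\infty$, we see that $(h_j)$ yields $A$.

\emph{The escaping part $g_j$.} The vectors $|g_j|\in Y$ have norm at most $1$ and successive supports, so they form a weakly null sequence, the basis of $Y$ being shrinking. By Lemma~\ref{lem:scale} a subsequence yields $\mu b_0$, where $\mu=0$ or $b_0$ is a model of $Y$, equivalent to $a_{\alpha_0}$. By \eqref{eq:disj} the corresponding subsequence of $(g_j)$ yields $\mu b_0$.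

\emph{Both parts.} Along this subsequence $(h_j+g_j)$ yields $u$, so the triangle inequality gives $\mu b_0-A\le u\le A+\mu b_0$. Adding $A\le u$ to the left inequality gives $\mu b_0\le2u$. Hence
\begin{equation}\label{eq:both}
\tfrac12\max(A,\mu b_0)\le u\le2\max(A,\mu b_0).
\end{equation}

\subsection{Identifying the stationary part}

Let $E=\{i:\lambda_i>0\}$. If $E=\emptyset$, then $A=0$. Let $E\ne\emptyset$. By \eqref{eq:bi} the norm $A$ dominates $a_{\alpha(i)}$ for every $i\in E$, and $E$ may be infinite; this is the one place where the chain condition is needed. Let $D$ be the set of joins of finite nonempty subsets of $\{\alpha(i):i\in E\}$. It has a maximal element $\alpha^*=\bigvee_{i\in E_0}\alpha(i)$, $E_0\subset E$ finite, for otherwise we could pick a strictly increasing sequence in $D$. For $i\in E$ the join $\alpha^*\vee\alpha(i)$ lies in $D$, so it equals $\alpha^*$, and $a_{\alpha(i)}\le a_{\alpha^*}$ by \eqref{eq:rep}. With the uniform constant in \eqref{eq:bi}, $\lambda_ib_i(a)\le C\lambda_ia_{\alpha^*}(a)$, so $A\le C\|\lambda\|_Ya_{\alpha^*}$.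 In the other direction, with $c=\min_{i\in E_0}\lambda_i\delta_i>0$,
\[A\ge\max_{i\in E_0}\lambda_ib_i\ge c\max_{i\in E_0}a_{\alpha(i)}=c\,a_{\alpha^*}.\]
So $A$ is equivalent to $a_{\alpha^*}$. Since $u\ne0$, \eqref{eq:both} shows that $u$ is equivalent to $a_{\alpha^*}$, to $a_{\alpha_0}$, or to $\max(a_{\alpha^*},a_{\alpha_0})=a_{\alpha^*\vee\alpha_0}$. Thus $SP_w(X)=\{[a_\alpha]:\alpha\in L\}$, which is isomorphic to $L$ by \eqref{eq:rep}. This proves (iii)$\Rightarrow$(i).

\section{Upper bounds and increasing sequences}\label{sec:necessity}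

We prove (ii)$\Rightarrow$(iii); the implication (i)$\Rightarrow$(ii) is trivial. Strictly increasing sequences do occur in $SP_w(X)$: if $p_1>p_2>\dots>1$, the space $(\sum_n\ell_{p_n})_{\ell_2}$ has the models $\|\cdot\|_{p_n}$. We show that they force $SP_w(X)$ to be uncountable. The tool is a lemma that mixes countably many models with prescribed small weights; a diagonal choice of the weights then produces an upper bound that differs from any given countable list of upper bounds.

\begin{lemma}\label{lem:mix}
Let $u^1,u^2,\dots$ be models of $X$ and let $\varepsilon_n>0$, $\sum_n\varepsilon_n<\infty$. There are $\kappa>0$ and a model $z$ of $X$ with $\kappa\varepsilon_nu^n\le z\le\kappa\sum_i\varepsilon_iu^i$ for all $n$.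
\end{lemma}

\begin{proof}
Let $(x_i^n)_i$ be normalized, weakly null and yield $u^n$. The natural candidate is $y_i=\sum_{n\le i}\varepsilon_nx^n_{q(i,n)}$. The upper bound will come from the triangle inequality. For the lower bound we must delete the terms of all sequences but one without increasing the norm, and for this we first stabilize the norms of mixed sums.

\emph{Step 1: stabilization} (the Brunel--Sucheston argument). For $m,\ell\in\mathbb N$, an \emph{$(m,\ell)$-configuration} is a tuple of integers
\[q(1,1)<\dots<q(1,m)<q(2,1)<\dots<q(\ell,m),\]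
and for a real matrix $b=(b_{n,i})_{n\le m,\,i\le\ell}$ we put $\nu(b,q)=\|\sum_{i\le\ell}\sum_{n\le m}b_{n,i}x^n_{q(i,n)}\|$. Ramsey's theorem says that for every finite coloring of the $d$-element subsets of an infinite set there is an infinite subset all of whose $d$-element subsets have the same color. Fix $m,\ell,b$ and $\eta>0$, cover $[0,\sum|b_{n,i}|]$ by finitely many intervals of length $\eta$, and color $q$ by an interval containing $\nu(b,q)$: every infinite set has an infinite subset on which $\nu(b,\cdot)$ oscillates by at most $\eta$. Do this successively for all $m,\ell$, rational $b$ and $\eta=1/k$, obtaining infinite sets $M_1\supset M_2\supset\cdots$, and let $M$ be infinite with its $t$th element in $M_t$. Then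
\[\rho(b)=\lim\nu(b,q)\qquad(q\subset M,\ q(1,1)\to\infty)\]
exists for rational $b$, and for all $b$ because $|\nu(b,q)-\nu(b',q)|\le\sum|b_{n,i}-b'_{n,i}|$.

\emph{Step 2: $\rho(b^0)\le\rho(b)$ if $b^0$ arises from $b$ by replacing one entry $b_{n,i}$ by $0$.} Let $\eta>0$ and choose $p$ such that $\nu(b,q)\le\rho(b)+\eta$ and $\nu(b^0,q)\ge\rho(b^0)-\eta$ for all configurations $q\subset M$ with $q(1,1)\ge p$. Fix the positions preceding $q(i,n)$ in $M\cap[p,\infty)$. By Mazur's theorem there are a finite set $R\subset M\cap[p,\infty)$ beyond these positions and weights $t_r\ge0$ with $\sum_{r\in R}t_r=1$ and $\|\sum_rt_rx_r^n\|<\eta$. Fix the later positions in $M$ beyond $\max R$, and let $V$ be the sum of all terms except the one at $(i,n)$. Each choice $q(i,n)=r\in R$ gives a configuration, so $\|V\|\ge\rho(b^0)-\eta$ and $\|V+b_{n,i}x_r^n\|\le\rho(b)+\eta$. Averaging with the weights $t_r$,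
\[\rho(b^0)-\eta-|b_{n,i}|\eta\le\Big\|V+b_{n,i}\sum_rt_rx_r^n\Big\|\le\rho(b)+\eta ,\]
and $\eta$ was arbitrary.

\emph{Step 3: the mixed sequence.} For $a=(a_1,\dots,a_\ell)$ let $\rho_m(a)=\rho((\varepsilon_na_i)_{n\le m,\,i\le\ell})$. If all rows but the $n$th are replaced by $0$, the value of $\rho$ is $\lim\|\sum_i\varepsilon_na_ix^n_{q(i,n)}\|=\varepsilon_nu^n(a)$. With Step 2 and the triangle inequality,
\begin{equation}\label{eq:rho}
\varepsilon_nu^n(a)\le\rho_m(a)\le\sum_{n'\le m}\varepsilon_{n'}u^{n'}(a)\qquad(n\le m).
\end{equation}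
Choose $q(1,1)<q(2,1)<q(2,2)<q(3,1)<q(3,2)<q(3,3)<\cdots$ in $M$ and put $y_i=\sum_{n\le i}\varepsilon_nx^n_{q(i,n)}$. For $F\in X^*$ the $n$th term of $F(y_i)$ is bounded by $\varepsilon_n\|F\|$ and tends to $0$ as $i\to\infty$, so $F(y_i)\to0$ by dominated convergence. For $m\le k_1<\dots<k_\ell$ the positions $q(k_j,n)$, $n\le m$, form an $(m,\ell)$-configuration in $M$, and
\[\Big|\,\Big\|\sum_ja_jy_{k_j}\Big\|-\Big\|\sum_j\sum_{n\le m}\varepsilon_na_jx^n_{q(k_j,n)}\Big\|\,\Big|\le\|a\|_1\sum_{n>m}\varepsilon_n .\]
So the upper and lower limits of $\|\sum a_jy_{k_j}\|$ as $k_1\to\infty$ are within $\|a\|_1\sum_{n>m}\varepsilon_n$ of $\rho_m(a)$, for every $m$. Hence $(y_i)$ yields $z_0=\lim_m\rho_m$, and $\varepsilon_nu^n\le z_0\le\sum_i\varepsilon_iu^i$ by \eqref{eq:rho}. As $\|y_i\|\to z_0(e_1)\ge\varepsilon_1>0$, the sequence $y_i/\|y_i\|$ (for large $i$) is normalized, weakly null and yields $z=\kappa z_0$ with $\kappa=1/z_0(e_1)$.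
\end{proof}

For models $u,v$ apply the lemma with $u^1=u$ and $u^n=v$ for $n\ge2$. The resulting $z$ is equivalent to $\max(u,v)$, and a norm dominates $\max(u,v)$ exactly when it dominates both $u$ and $v$. So $[z]$ is the least upper bound of $[u]$ and $[v]$, and $SP_w(X)$ is a join-semilattice.

\begin{proposition}\label{prop:chain}
If $SP_w(X)$ is countable, it has no infinite strictly increasing sequence.
\end{proposition}

\begin{proof}
Suppose $[u^1]<[u^2]<\cdots$ with models $u^n$, and let $\mathcal U$ be the set of upper bounds of $\{[u^n]\}$ in $SP_w(X)$. It is nonempty by Lemma~\ref{lem:mix}, and it is countable; this is where the hypothesis is used. Fix one representative norm in each class of $\mathcal U$, and let $s^1,s^2,\dots$ be a list in which each representative appears infinitely often.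

We choose weights $\varepsilon_n$ and test vectors $v_n$ alternately. Let $\varepsilon_1=\frac12$. Given $\varepsilon_1,\dots,\varepsilon_n$, the norm $\sum_{i\le n}\varepsilon_iu^i$ is dominated by $u^n$, while $s^n$ is not, since otherwise $[u^{n+1}]\le[s^n]\le[u^n]$. So $s^n\le n\sum_{i\le n}\varepsilon_iu^i$ fails, and after scaling there is $v_n\in c_{00}$ with
\[\sum_{i\le n}\varepsilon_iu^i(v_n)=1,\qquad s^n(v_n)>n .\]
Put $\varepsilon_{n+1}=2^{-(n+1)}\min_{j\le n}(1+\|v_j\|_1)^{-1}$. For $i>n$ we have $\varepsilon_iu^i(v_n)\le\varepsilon_i\|v_n\|_1\le2^{-i}$, so $\sum_i\varepsilon_iu^i(v_n)\le2$ for every $n$.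

Let $z$ and $\kappa$ be given by Lemma~\ref{lem:mix}. Then $z$ dominates every $u^n$, so $[z]\in\mathcal U$; let $s$ be its representative. For the infinitely many $n$ with $s^n=s$ we have $z(v_n)\le2\kappa$ and $s(v_n)>n$. So $z$ does not dominate $s$, although $[z]=[s]$.
\end{proof}

This proves (ii)$\Rightarrow$(iii), and the equivalence in Theorem~\ref{thm:C} is established. For the last assertion, let $X$ be reflexive and infinite-dimensional. There are unit vectors $x_n$ with $\|x_n-x_m\|\ge\frac12$ for $n\ne m$ (Riesz's lemma), and we may assume that they converge weakly. Then $x_{2n}-x_{2n+1}$ is weakly null with norms in $[\frac12,2]$, so $SP_w(X)\ne\emptyset$; if it is finite, it is a nonempty finite join-semilattice. Conversely, a nonempty finite join-semilattice satisfies (iii), so it is isomorphic to $SP_w(X)$ for a reflexive $X$, and $X$ is infinite-dimensional because it contains a normalized weakly null sequence. \qed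

\begin{thebibliography}{1}

\bibitem{LT} Denny H. Leung and Wee-Kee Tang, \emph{Semilattice Structures of Spreading Models}, arXiv:0708.3126 (2007).

\end{thebibliography}
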